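\title{Minimal G\"odel--Bernays realizations over models without a definable global well-order}

\begin{abstract}
A $\mathrm{GBC}$-realization for a model $M$ of $\mathrm{ZFC}$ is a collection of subsets of $M$ that, taken as classes, makes $M$ a model of G\"odel--Bernays set theory with Global Choice. Assuming that $\mathrm{ZFC}$ is consistent, we construct a countable $M\models\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ with an inclusion-minimal $\mathrm{GBC}$-realization. The model is obtained from a model of $V=L$ by adding a sequence $G=\langle s_i:i\in\mathrm{Ord}\rangle$ of Cohen sets with a product of full class support. A fusion argument makes the position of $s_i$ in any $G$-definable enumeration of the universe depend only on $\langle s_j:j<i\rangle$, so that $G$ can be recovered by recursion from every such enumeration. Examples exist in every infinite cardinality, and the countable models constructed have exactly $2^{\aleph_0}$ minimal realizations.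
\end{abstract}

\section{Introduction}\label{sec:intro}

A model $M$ of $\mathrm{ZFC}$ becomes a model of set theory with classes once one decides which subsets of $M$ count as classes. Let $\mathrm{GBC}$ be G\"odel--Bernays set theory with Global Choice; its axioms are recalled in Section~\ref{sec:real}. A \emph{$\mathrm{GBC}$-realization for $M$}, briefly a \emph{realization}, is a collection $\mathcal X$ of subsets of $M$ such that $(M,\mathcal X)\models\mathrm{GBC}$, where the sets are the elements of $M$ with membership $\in^M$ and $\mathcal X$ is the collection of classes. The realizations for a fixed $M$ are ordered by inclusion, and the low ones add to $M$ only what the axioms demand. A realization $\mathcal X$ is \emph{minimal} if there is no realization $\mathcal Y\subsetneq\mathcal X$ for $M$, and \emph{minimum} if it is contained in every realization for $M$.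

Throughout, ``definable'' means definable with set parameters. We write $\mathrm{Def}(M)$ for the collection of classes definable over $(M,\in^M)$ and $\mathrm{Def}(M;H)$ for the collection of classes definable over $(M,\in^M,H)$. The class $\mathrm{HOD}(\{x\})$ consists of the sets that are hereditarily definable from $x$ and ordinals. We take three facts as known.
\begin{enumerate}
\item[(K1)] Every realization for $M$ contains $\mathrm{Def}(M)$.
\item[(K2)] $M$ has a definable global well-order if and only if $M\models\exists x\,V=\mathrm{HOD}(\{x\})$.
\item[(K3)] A countable model of $\mathrm{ZFC}$ has a minimum realization if and only if it satisfies $\exists x\,V=\mathrm{HOD}(\{x\})$.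
\end{enumerate}
If $M\models\exists x\,V=\mathrm{HOD}(\{x\})$, the bottom of the order is understood: $\mathrm{Def}(M)$ contains a global well-order by (K2), so it is a realization (Lemma~\ref{lem:real}), and by (K1) it is the minimum and the only minimal one. If $M$ is countable and satisfies $\forall x\,V\neq\mathrm{HOD}(\{x\})$, then by (K3) there is no minimum. An order without a minimum may still have minimal elements, and this is the question posed in \cite{Williams}:
\begin{quote}
\emph{Is there $M\models\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ with a minimal $\mathrm{GBC}$-realization? Can this happen for countable $M$?}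
\end{quote}
One might guess that the answer is no. A realization for such an $M$ contains a global well-order that is not definable, so it embodies a proper class of arbitrary choices, and one expects to be able to discard part of this information, say every second choice, and pass to a smaller realization. The answer to both questions is yes, assuming that $\mathrm{ZFC}$ is consistent, which is necessary for $M$ to exist. By G\"odel's theorem on $L$ and the L\"owenheim--Skolem theorem, the consistency of $\mathrm{ZFC}$ gives a countable model $N\models\mathrm{ZFC}+V=L$, possibly ill-founded. Fix such an $N$ for the whole paper.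

\begin{theorem}\label{thm:A}
There are a countable $M\supseteq N$ with the same ordinals as $N$ and $G\subseteq M$ such that $M\models\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ and $\mathrm{Def}(M;G)$ is a minimal $\mathrm{GBC}$-realization for $M$.
\end{theorem}

Let $\mathrm{ZFC}(\dot G)$ denote $\mathrm{ZFC}$ with Separation and Collection for all formulas of the language $\{\in,\dot G\}$. The reason for minimality is first-order, so it transfers to other models.

\begin{theorem}\label{thm:B}
There is a theory $T\supseteq\mathrm{ZFC}(\dot G)+\forall x\,V\neq\mathrm{HOD}(\{x\})$, consistent if $\mathrm{ZFC}$ is, such that for every $(M^*,G^*)\models T$ the collection $\mathrm{Def}(M^*;G^*)$ is a minimal $\mathrm{GBC}$-realization for $M^*$. Hence examples exist in every infinite cardinality.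
\end{theorem}

In Section~\ref{sec:forcing} we define in $N$ posets $P_\alpha$, $\alpha\in\mathrm{Ord}^N$; $P_\alpha$ is the full-support product of posets adding a Cohen subset $s_i$ to a regular cardinal $\kappa_i$, for $i<\alpha$.

\begin{theorem}\label{thm:C}
Let $G$ be any sequence such that $G{\restriction}\alpha$ is $P_\alpha$-generic over $N$ for all $\alpha\in\mathrm{Ord}^N$. Then $M=\bigcup_\alpha N[G{\restriction}\alpha]$ satisfies $\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ and has exactly $2^{\aleph_0}$ minimal $\mathrm{GBC}$-realizations. They are pairwise $\subseteq$-incomparable, and $M$ has no minimum one.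
\end{theorem}

The guess above fails because a global well-order cannot forget a set. An enumeration $e$ of the universe lists each $s_i$ somewhere, say $e(\xi_i)=s_i$, and a single ordinal $\xi_i$ is decided by a condition that knows only a short initial segment of $s_i$. We arrange that $\xi_i$ can be computed from $\langle s_j:j<i\rangle$, for all large $i$ at once; then $s_i=e(\xi_i)$ is a recursive definition of $G$ from $e$. Section~\ref{sec:idea} carries this out by hand for a product of length $\omega_1$, and Sections~\ref{sec:fusion}--\ref{sec:recover} for the product of length $\mathrm{Ord}$.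

\section{Realizations and enumerations}\label{sec:real}

For $M\models\mathrm{ZFC}$ and a collection $\mathcal X$ of subsets of $M$, the statement $(M,\mathcal X)\models\mathrm{GBC}$ amounts to the following. \emph{Comprehension:} if $\varphi$ has only set quantifiers and has parameters from $M$ and $\mathcal X$, then $\{x\in M:\varphi(x)\}\in\mathcal X$. \emph{Class Replacement:} if $F\in\mathcal X$ is a function and $a\in M$, then the image of $a$ under $F$ is a set of $M$. \emph{Global Choice:} some class in $\mathcal X$ is a \emph{global well-order}, that is, a linear order of $M$ in which every nonempty set has a least element. Class Replacement for the identity function on a class $A$ shows that $A\cap a$ is a set. Relations on $M$ are regarded as classes of pairs. An \emph{enumeration} of $M$ is a bijection $e:\mathrm{Ord}^M\to M$.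

\begin{lemma}\label{lem:real}
Let $M\models\mathrm{ZFC}$.
\begin{enumerate}
\item[(1)] If $\mathcal X$ is a realization for $M$ and $H\in\mathcal X$, then $\mathrm{Def}(M;H)\subseteq\mathcal X$.
\item[(2)] If $(M,H)\models\mathrm{ZFC}(\dot H)$ and $\mathrm{Def}(M;H)$ contains a global well-order, then $\mathrm{Def}(M;H)$ is a realization.
\item[(3)] Every realization contains an enumeration of $M$.
\item[(4)] A realization $\mathcal X$ is minimal if and only if $\mathcal X=\mathrm{Def}(M;e)$ for every enumeration $e\in\mathcal X$.
\end{enumerate}
\end{lemma}

\begin{proof}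
(1) is an instance of Comprehension. In (2), Comprehension holds because class parameters can be replaced by their definitions. If $F\in\mathrm{Def}(M;H)$ is a function and $a\in M$, Separation gives $a\cap\mathrm{dom}\,F$, Collection gives a set containing its image, and Separation gives the image.

(3) Let $\prec$ be a global well-order in $\mathcal X$, and let $w_\alpha$ be the $\prec$-least well-order of $V_{\alpha+1}\setminus V_\alpha$. Put $x\lhd y$ if $x$ has smaller rank than $y$, or both have rank $\alpha$ and $x\mathrel{w_\alpha}y$. Then ${\lhd}\in\mathcal X$, its restriction to each $V_\beta$ is a set and a well-order, and each $V_\beta$ is an initial segment. Let $o(y)$ be the order type of $\{x:x\lhd y\}$. The class function $o$ is injective and its range is an initial segment of $\mathrm{Ord}^M$. The range is not a set, since otherwise Class Replacement for $o^{-1}$ would make the universe a set. So $e=o^{-1}\in\mathcal X$ is an enumeration.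

(4) Let $e\in\mathcal X$ be an enumeration. Then $\mathrm{Def}(M;e)$ is a realization: Comprehension holds as in (2), Class Replacement is inherited from $\mathcal X$ by (1), and $e^{-1}(x)<e^{-1}(y)$ defines a global well-order, because the image under $e^{-1}$ of a nonempty set is a nonempty set of ordinals. So if $\mathcal X$ is minimal, then $\mathrm{Def}(M;e)=\mathcal X$. Conversely, assume the condition and let $\mathcal Y\subseteq\mathcal X$ be a realization. By (3) there is an enumeration $e\in\mathcal Y$, and $\mathcal X=\mathrm{Def}(M;e)\subseteq\mathcal Y$ by (1).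
\end{proof}

Part (4) sets the goal. We need $M$ with no definable global well-order and $G\subseteq M$ such that $\mathrm{Def}(M;G)$ is a realization and $G$ is definable from every enumeration that is definable from $G$.

\section{The product and its generic sequences}\label{sec:forcing}

Let $<_N$ be the canonical well-order of $N=L^N$. From now on $\mathrm{Ord}$ is $\mathrm{Ord}^N$, and an element of $N$ is identified with the collection of its $\in^N$-members. A structure $A\subseteq B$ is \emph{transitive in $B$} if every $\in^B$-member of an element of $A$ is in $A$; then $\Delta_0$ formulas are absolute between $A$ and $B$, whether or not they are well-founded.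

\subsection*{Forcing over a possibly ill-founded model}
Since $N$ may be ill-founded, names cannot be evaluated by a recursion outside $N$, and we take a quotient instead. Let $P\in N$ be a poset with largest element $1$, and let $g\subseteq P$ be a \emph{generic} filter: one that meets every dense $D\in N$. Such a $g$ also meets every $D\in N$ that is dense below a member of $g$. Let $N[g]$ be the set of $P$-names of $N$ modulo the relation ``$\exists r\in g\;r\Vdash\sigma=\tau$'', with $[\sigma]\in[\tau]$ if and only if $\exists r\in g\;r\Vdash\sigma\in\tau$. The recursive clauses for $\Vdash$ and the facts below about $\Vdash$ are theorems of $\mathrm{ZFC}$ and so hold in $N$.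
\begin{enumerate}
\item[(F1)] By induction on formulas, $N[g]\models\varphi([\vec\tau])$ if and only if $N\models(r\Vdash\varphi(\vec\tau))$ for some $r\in g$. Hence $N[g]\models\mathrm{ZFC}$.
\item[(F2)] The members of $[\tau]$ are exactly the $[\sigma]$ with $(\sigma,r)\in\tau$ for some $r\in g$. Indeed $(\sigma,r)\in\tau$ implies $r\Vdash\sigma\in\tau$, and below a condition forcing $\sigma'\in\tau$ the conditions $r'$ with $r'\le r$ and $r'\Vdash\sigma'=\sigma$ for some $(\sigma,r)\in\tau$ are dense.
\item[(F3)] With $\check x=\{(\check y,1):y\in x\}$, the map $x\mapsto[\check x]$ embeds $N$ as a transitive substructure of $N[g]$; we treat it as the inclusion. The ordinals of $N[g]$ are those of $N$, because below a condition forcing that $\tau$ is an ordinal the conditions forcing $\tau=\check\beta$ for some $\beta$ are dense. Also $g=[\{(\check r,r):r\in P\}]\in N[g]$.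
\item[(F4)] Let $P\subseteq Q$ be a \emph{complete suborder}: the largest elements agree, elements of $P$ compatible in $Q$ are compatible in $P$, and every $v\in Q$ has a reduction $r_v\in P$ such that every $r\le r_v$ in $P$ is compatible with $v$. Then for $r\in P$, $P$-names $\sigma,\tau$, and $\chi$ atomic or negated atomic, $r\Vdash_P\chi(\sigma,\tau)$ if and only if $r\Vdash_Q\chi(\sigma,\tau)$.
\item[(F5)] An automorphism $\pi\in N$ of $P$ acts on names by $\pi\tau=\{(\pi\sigma,\pi r):(\sigma,r)\in\tau\}$. It fixes check names, and $r\Vdash\varphi(\vec\tau)$ if and only if $\pi r\Vdash\varphi(\pi\vec\tau)$.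
\end{enumerate}

\subsection*{The posets}
In $N$ define by recursion on $i\in\mathrm{Ord}$:
\[
P_i=\prod_{j<i}\mathbb A_j,\qquad \theta_i=\max(\aleph_0,|i|,|P_i|),\qquad \kappa_i=\theta_i^+,\qquad \mathbb A_i=\{s\mid s:\eta\to2,\ \eta<\kappa_i\}.
\]
Here $\mathbb A_i$ is ordered by $\supseteq$, and the product has full support: $P_i$ consists of all functions $u\in N$ on $i$ with $u(j)\in\mathbb A_j$. Thus $P_0=\{\emptyset\}$, $\kappa_0=\aleph_1$, $|\mathbb A_0|=2^{\aleph_0}=\aleph_1$ by the continuum hypothesis in $N$, $\theta_1=\aleph_1$ and $\kappa_1=\aleph_2$. The cardinal $\theta_i$ bounds the number of things that have to be done at stage $i$, and $\kappa_i$ is chosen so that the coordinates from $i$ on leave room to do them. Precisely, $\theta_i\le\theta_j<\kappa_j$ for $i\le j$ and $\kappa_j$ is regular, so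
\begin{equation}\label{eq:closure}
\text{for $j\ge i$, the union of a chain in $\mathbb A_j$ of length $\le\theta_i$, in $N$, lies in $\mathbb A_j$.}
\end{equation}

To make names for short products literally names for longer ones, we allow conditions of all lengths. Let $P_\infty=\bigcup_\alpha P_\alpha$, and put $v\le u$ if $\mathrm{dom}\,v\ge\mathrm{dom}\,u$ and $v(j)\supseteq u(j)$ for all $j<\mathrm{dom}\,u$. Let $P_{\le\alpha}=\bigcup_{\beta\le\alpha}P_\beta$. Its largest element is $\emptyset$, and $P_\alpha$ is dense in it (pad with the value $\emptyset$). For $\alpha<\beta$, $P_{\le\alpha}$ is a complete suborder of $P_{\le\beta}$. To see this, let $v\in P_{\le\beta}$ and $r_v=v{\restriction}\min(\alpha,\mathrm{dom}\,v)$. If $v$ extends $r,r'\in P_{\le\alpha}$, so does $r_v$. If $r\le r_v$ in $P_{\le\alpha}$, then either $\mathrm{dom}\,v\le\alpha$ and $r\le v$, or $\mathrm{dom}\,r=\alpha$ and the concatenation $r^\frown v{\restriction}[\alpha,\mathrm{dom}\,v)$ extends both $r$ and $v$.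

An \emph{$\alpha$-name} is a $P_{\le\alpha}$-name in $N$, and $\mathrm{Names}$ is the class of all $\alpha$-names for all $\alpha$. Check names are $0$-names. Using $<_N$, fix for each $k\ge1$ an $N$-definable enumeration $\langle\vec\tau^{\,k}_l:l\in\mathrm{Ord}\rangle$ of all $k$-tuples of names. We omit $k$ when it is determined by the context and write $\tau_l=\vec\tau^{\,1}_l$.

\subsection*{Generic sequences}
Consider a sequence $G=\langle s_i:i\in\mathrm{Ord}\rangle$ of functions $s_i:\kappa_i\to2$, formed outside $N$. Let $\hat G$ be the collection of $u\in P_\infty$ with $u(j)\subseteq s_j$ for all $j<\mathrm{dom}\,u$. It is upward closed. If $u,w\in\hat G$, then for each $j$ in both domains one of $u(j),w(j)$ extends the other, so the coordinatewise union of $u$ and $w$ is a condition, extends both, and lies in $\hat G$. Hence $\hat G\cap P_\alpha$ and $\hat G\cap P_{\le\alpha}$ are filters. Call $G$ \emph{set-generic} if $\hat G\cap P_\alpha$ is generic for $P_\alpha$ for every $\alpha$; this is the hypothesis of Theorem~\ref{thm:C}. Then $\hat G\cap P_{\le\alpha}$ is generic for $P_{\le\alpha}$, because $P_\alpha$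 is dense in it.

Let $G$ be set-generic. Write $N[G{\restriction}\alpha]=N[\hat G\cap P_{\le\alpha}]$. By (F1) and (F4) the identity on names embeds $N[G{\restriction}\alpha]$ into $N[G{\restriction}\beta]$ for $\alpha<\beta$, and by (F2) the image is transitive. Let
\[
M_G=\bigcup_\alpha N[G{\restriction}\alpha],
\]
and let $\tau^G\in M_G$ be the element named by $\tau$. The structure $M_G$ is countable, has the ordinals of $N$, and $N$ and each $N[G{\restriction}\alpha]$ are transitive in it. The $(i+1)$-name
\[
\dot s_i=\{((\eta,\varepsilon)^\vee,r):r\in P_{i+1},\ \eta\in\mathrm{dom}\,r(i),\ r(i)(\eta)=\varepsilon\}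
\]
has $\dot s_i^G=s_i$ by (F2), since for each $\eta<\kappa_i$ the $r$ with $\eta\in\mathrm{dom}\,r(i)$ are dense in $P_{i+1}$. The sequence $G{\restriction}\alpha$ is an element of $N[G{\restriction}\alpha]$, because $s_i=\bigcup\{r(i):r\in\hat G\cap P_\alpha\}$ for $i<\alpha$ and $\hat G\cap P_{\le\alpha}\in N[G{\restriction}\alpha]$ by (F3). Let $\mathcal L_G=\{\in,\dot G\}$, where $\dot G(x,y)$ is interpreted in $(M_G,G)$ as ``$x$ is an ordinal $i$ and $y=s_i$''.

\section{The idea on $\omega_1$ coordinates}\label{sec:idea}

Let $G=\langle s_i:i<\alpha\rangle$ be generic for $P_\alpha$, and let $e\in N[G]$ be a function on an ordinal with every $s_i$ in its range. Let $\xi_i$ be least with $e(\xi_i)=s_i$, and let $\langle\dot\xi_i:i<\alpha\rangle\in N$ be names for these ordinals, forced to be ordinals. We want to recover $G$ from $e$ and data in $N$.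

For $\alpha=1$, some condition in the generic filter decides $\dot\xi_0$. It is a countable piece of $s_0$, but $s_0=e(\xi_0)$: the enumeration supplies the rest. For countable $\alpha$ nothing new happens. Below any condition one decides the $\dot\xi_i$ one after another and takes unions by \eqref{eq:closure}, so a single condition in the filter decides them all.

For $\alpha=\omega_1$ this fails. Let $e(2\cdot i+s_0(i))=s_i$ and $e(2\cdot i+1-s_0(i))=\emptyset$ for $i<\omega_1$. Then $\xi_i=2\cdot i+s_0(i)$, so $\langle\xi_i:i<\omega_1\rangle$ computes $s_0\notin N$, and no condition decides all $\dot\xi_i$. Still $G$ is recovered in steps: a condition gives $\xi_0$, then $s_0=e(\xi_0)$, then $s_0$ gives every $\xi_i$.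

The same works for arbitrary $e$. The obstacle is that coordinate $0$ cannot be properly extended $\omega_1$ times, so we stop extending it. Given $p\in P_{\omega_1}$, take $q^0\le p$ deciding $\dot\xi_0$ and freeze $q^0(0)$. To treat $\dot\xi_1$, list $P_1=\{r_\nu:\nu<\omega_1\}$ and let $v_0=q^0{\restriction}[1,\omega_1)$. Given $v_\nu$, choose a condition $r'_\nu{}^\frown v_{\nu+1}\le r_\nu{}^\frown v_\nu$ deciding $\dot\xi_1$, keep the tail $v_{\nu+1}$, and throw $r'_\nu$ away. At limits take coordinatewise unions, which is possible because $\kappa_j\ge\aleph_2$ for $j\ge1$. Let $v^*$ be the union of all $v_\nu$ and $q^1=(q^0{\restriction}1)^\frown v^*$. Then the $r\in P_1$ such that $r^\frown v^*$ decides $\dot\xi_1$ are dense in $P_1$, and coordinate $0$ has not moved. At stage $i$ do the same with $P_i$, changing only coordinates $\ge i$; at limit stages take unions. Coordinate $j$ is fixed after stage $j$, so $q(j)=q^j(j)$ defines a condition $q\le p$. It has to be allowed to be nontrivial in every coordinate, which is why the product has full support. Such $q$ are dense, so one of them is in the generic filter, and then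
\[
s_i=e(\xi)\ \text{ for the unique $\xi$ such that some $r\in P_i$ has $\forall k<i\;r(k)\subseteq s_k$ and } r^\frown q{\restriction}[i,\omega_1)\Vdash\dot\xi_i=\check\xi.
\]
This is a recursion that uses only $e$, $q$ and the forcing relation of $N$.

Three things change when $\omega_1$ is replaced by $\mathrm{Ord}$. The condition $q$ becomes a proper class, and set-genericity no longer puts $G$ below it; we build $G$ below countably many such classes. The enumeration $e$ becomes a class defined from $G$, so ``decides $\dot\xi_i$'' has no meaning until a forcing relation for $\mathcal L_G$ has been constructed. And $\mathrm{ZFC}(\dot G)$ has to be proved; it can fail for a set-generic $G$ (Remark~\ref{rem:setgen}). One fusion lemma handles all three.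

\section{Class conditions and fusion}\label{sec:fusion}

Let $\mathbb P$ be the collection of $N$-definable class functions $p$ on $\mathrm{Ord}$ with $p(i)\in\mathbb A_i$, and put $q\le p$ if $q(i)\supseteq p(i)$ for all $i$. Every restriction $p{\restriction}[i,\gamma)$ is in $N$ by Replacement. Write $G\le p$ if $p(j)\subseteq s_j$ for all $j$. A sequence $G\le p$ need not meet the dense classes of $P_\infty$: the class of $u$ with $u(j)(0)=1$ for some $j$ is dense, but it is missed when $p(j)(0)=0$ for all $j$. Density must therefore be taken relative to $p$. A \emph{$p$-condition} is a $u\in P_\infty$ with $u\le p{\restriction}\mathrm{dom}\,u$. A class $E\subseteq P_\infty$ is \emph{open} if $v\le u\in E$ implies $v\in E$, and \emph{dense below $p$} if every $p$-condition has an extension that is a $p$-condition in $E$. We use two facts constantly.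
\begin{enumerate}
\item[(G1)] If $G\le q$, $r\in\hat G\cap P_i$ and $\gamma\ge i$, then $r^\frown q{\restriction}[i,\gamma)\in\hat G$. In particular $q{\restriction}\gamma\in\hat G$.
\item[(G2)] If $G\le p$ and $u,w\in\hat G$, then $u$ and $w$ have a common extension in $\hat G$ that is a $p$-condition, namely the coordinatewise union of $u$, $w$ and $p{\restriction}\max(\mathrm{dom}\,u,\mathrm{dom}\,w)$.
\end{enumerate}
The first lemma is the single stage of Section~\ref{sec:idea}; now the tail also grows in length.

\begin{lemma}[One stage]\label{lem:step}
Let $p\in\mathbb P$, $i\in\mathrm{Ord}$, and let $t$ be a $p$-condition with $\mathrm{dom}\,t\ge i$. Let $X\in N$ be nonempty with $|X|\le\theta_i$, and let $\langle E_x:x\in X\rangle$ be a uniformly $N$-definable family of open classes that are dense below $p$. Then there is a $p$-condition $t'\le t$ with $t'{\restriction}i=t{\restriction}i$ and $\beta=\mathrm{dom}\,t'>i$ such that for all $x\in X$ and $r\le t{\restriction}i$ in $P_i$ there is $r'\le r$ in $P_i$ with $r'{}^\frown t'{\restriction}[i,\beta)\in E_x$.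
\end{lemma}

\begin{proof}
Work in $N$. A \emph{tail} is a function $v$ on an interval $[i,\gamma)$ with $p(j)\subseteq v(j)\in\mathbb A_j$; tails are ordered as $P_\infty$ is. Since $|P_i|\le\theta_i$, we can list $P_i\times X=\{(r_\nu,x_\nu):\nu<\theta_i\}$, with repetitions if necessary. Define decreasing tails $v_\nu$, $\nu\le\theta_i$. Let $v_0$ be $t{\restriction}[i,\mathrm{dom}\,t)$, with the value $p(i)$ added if $\mathrm{dom}\,t=i$. If $r_\nu\le t{\restriction}i$, then $r_\nu{}^\frown v_\nu$ is a $p$-condition; let $w_\nu$ be the $<_N$-least $p$-condition in $E_{x_\nu}$ below it and put $v_{\nu+1}=w_\nu{\restriction}[i,\mathrm{dom}\,w_\nu)$. Otherwise put $v_{\nu+1}=v_\nu$. At limits take coordinatewise unions, which are tails by \eqref{eq:closure}. Let $t'=(t{\restriction}i)^\frown v_{\theta_i}$. Given $(r,x)=(r_\nu,x_\nu)$ with $r\le t{\restriction}i$, let $r'=w_\nu{\restriction}i$. Then $r'\le r$ and $r'{}^\frown v_{\theta_i}\le r'{}^\frown v_{\nu+1}=w_\nu\in E_x$, and $E_x$ is open.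
\end{proof}

The classes that arise below are open but not dense. As usual in forcing, one adds the conditions that rule them out. For $p\in\mathbb P$ and an open class $E$ let
\[
\neg_pE=\{u\in P_\infty:\text{no $p$-condition }v\le u\text{ lies in }E\}.
\]
This class is open. The class $E\cup\neg_pE$ is dense below $p$, since a $p$-condition either has an extension that is a $p$-condition in $E$ or is itself in $\neg_pE$. Moreover
\begin{equation}\label{eq:notboth}
\text{if $G\le p$, then $\hat G$ does not meet both $E$ and $\neg_pE$,}
\end{equation}
for if $w\in\hat G\cap E$ and $u\in\hat G\cap\neg_pE$, the $p$-condition from (G2) is below $u$ and in $E$.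

\begin{lemma}[Fusion]\label{lem:fusion}
Let $p\in\mathbb P$, $i_0\in\mathrm{Ord}$, and let $\langle E_{i,l}:i,l\in\mathrm{Ord}\rangle$ be a uniformly $N$-definable family of open classes. There is $q\le p$ in $\mathbb P$ with $q{\restriction}i_0=p{\restriction}i_0$ such that for every set-generic $G\le q$, every $l$ and every $i\ge\max(i_0,l)$ one of the following holds.
\begin{enumerate}
\item[(a)] There are $r\in\hat G\cap P_i$ and $\gamma\ge i$ with $r^\frown q{\restriction}[i,\gamma)\in E_{i,l}$.
\item[(b)] $\hat G$ meets $\neg_pE_{i,l}$.
\end{enumerate}
By \emph{(G1)} and \eqref{eq:notboth}, \emph{(a)} holds if $\hat G$ meets $E_{i,l}$, and \emph{(b)} holds if it does not.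
\end{lemma}

\begin{proof}
Let $E'_{i,l}=E_{i,l}\cup\neg_pE_{i,l}$. By recursion in $N$ we define $p$-conditions $t_i$ for $i\ge i_0$, with $\beta_i=\mathrm{dom}\,t_i\ge i$, such that
\begin{equation}\label{eq:frozen}
t_{i'}\le t_i\quad\text{and}\quad t_{i'}{\restriction}i=t_i{\restriction}i\qquad(i_0\le i\le i').
\end{equation}
Let $t_{i_0}=p{\restriction}i_0$. Let $t_{i+1}$ be the $<_N$-least $t'$ as in Lemma~\ref{lem:step} for $t=t_i$ and the family $\langle E'_{i,l}:l\le i\rangle$, which has at most $\theta_i$ members. For limit $\lambda>i_0$ let $t_\lambda$ be the coordinatewise union of the $t_i$, $i_0\le i<\lambda$; then $\beta_\lambda=\sup_i\beta_i\ge\lambda$. A coordinate $j<\lambda$ is constant from stage $\max(i_0,j+1)$ on by \eqref{eq:frozen}, and a coordinate $j\ge\lambda$ is the union of a chain of length $\le|\lambda|\le\theta_\lambda$, so $t_\lambda$ is a condition by \eqref{eq:closure}. The choice of $<_N$-least witnesses makes $i\mapsto t_i$ definable; this is one of the two uses of $V=L$.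

Put $q{\restriction}i_0=p{\restriction}i_0$ and $q(j)=t_{j+1}(j)$ for $j\ge i_0$. Then $q\in\mathbb P$ and $q\le p$. By \eqref{eq:frozen}, $q{\restriction}i=t_i{\restriction}i$ for $i\ge i_0$. Also $q{\restriction}\beta_i\le t_i$: for $i\le j<\beta_i$ we have $t_{j+1}\le t_i$, so $q(j)\supseteq t_i(j)$.

Let $G$, $l$, $i$ be as in the statement and $\gamma=\beta_{i+1}$. The set $R=\{r\in P_i:r^\frown q{\restriction}[i,\gamma)\in E'_{i,l}\}$ is in $N$ by Separation. It is dense below $q{\restriction}i=t_i{\restriction}i$: for $r\le t_i{\restriction}i$ there is $r'\le r$ with $r'{}^\frown t_{i+1}{\restriction}[i,\gamma)\in E'_{i,l}$, and $r'{}^\frown q{\restriction}[i,\gamma)$ extends this condition because $q{\restriction}\gamma\le t_{i+1}$. As $q{\restriction}i\in\hat G$, there is $r\in R\cap\hat G$. The condition $r^\frown q{\restriction}[i,\gamma)$ is in $\hat G$ by (G1). It lies in $E_{i,l}$, which gives (a), or in $\neg_pE_{i,l}$, which gives (b).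
\end{proof}

The lemma says two things. First, below $q$ mere set-genericity suffices to settle a proper class of questions about $\hat G$. Second, the $(i,l)$-th question is settled by a condition that takes from $G$ only information about $G{\restriction}i$, the rest being copied from the $N$-definable class $q$. The clause $q{\restriction}i_0=p{\restriction}i_0$ is needed only for Theorem~\ref{thm:C}.

\section{Forcing relations and strong sequences}\label{sec:relations}

Formulas of $\mathcal L_G$ are built with $\neg,\wedge,\exists$ and come with a list $\vec x$ of $k\ge1$ variables that includes the free ones.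

\begin{definition}
Let $\varphi(\vec x)$ be an $\mathcal L_G$-formula and $q\in\mathbb P$. A \emph{forcing relation for $\varphi$ below $q$} is an $N$-definable class $D\subseteq P_\infty\times\mathrm{Names}^k$, open in the first coordinate, such that for every set-generic $G\le q$ and all names $\vec\tau$,
\[
(M_G,G)\models\varphi(\vec\tau^G)\iff\exists u\in\hat G\ (u,\vec\tau)\in D.
\]
\end{definition}

If $q'\le q$, a forcing relation for $\varphi$ below $q$ is one below $q'$. The definition quantifies over all set-generic $G\le q$; Section~\ref{sec:hod} uses this.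

\begin{lemma}\label{lem:rel}
For all $\varphi$, $p\in\mathbb P$ and $i_0$ there are $q\le p$ with $q{\restriction}i_0=p{\restriction}i_0$ and a forcing relation for $\varphi$ below $q$.
\end{lemma}

\begin{proof}
Induction on $\varphi$. Only negation requires an extension of $p$.

\emph{$\varphi$ is $x=y$ or $x\in y$.} Let $(u,\vec\tau)\in D$ if there is $\alpha$ such that $u\in P_{\le\alpha}$, the $\vec\tau$ are $\alpha$-names, and $u\Vdash_{P_{\le\alpha}}\varphi(\vec\tau)$. This is $N$-definable, because forcing for a fixed formula is definable uniformly in the poset. It is open: if $v\le u$ and $v\in P_{\le\beta}$ with $\beta\ge\alpha$, then $u$ and hence $v$ force $\varphi(\vec\tau)$ in $P_{\le\beta}$ by (F4). The equivalence is (F1). Call these relations $D_=$ and $D_\in$; they work below every $q$.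

\emph{$\varphi$ is $\dot G(x,y)$.} Let $(u,\vec\tau)\in D$ if for some ordinal $i$ both $(u,(\sigma,\check\imath))$ and $(u,(\sigma',\dot s_i))$ are in $D_=$, where $\sigma,\sigma'$ are the names in the places of $x,y$. If $\sigma^G=i$ and $\sigma'^G=s_i$, two members of $\hat G$ witness the two equations, and by openness a common extension in $\hat G$ witnesses both. The converse is immediate from the property of $D_=$.

\emph{$\varphi$ is $\psi_1\wedge\psi_2$.} Apply the induction hypothesis twice to get $q$ with relations $D_1,D_2$ below it, and let $D=D_1\cap D_2$. Again common extensions in $\hat G$ give the equivalence.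

\emph{$\varphi$ is $\exists y\,\psi(y,\vec x)$.} Take $q$ and $D_\psi$ from the induction hypothesis and let $(u,\vec\tau)\in D$ if $(u,(\sigma,\vec\tau))\in D_\psi$ for some name $\sigma$. This works because every element of $M_G$ is $\sigma^G$ for some $\sigma$.

\emph{$\varphi$ is $\neg\psi$.} By induction we may assume that $D_\psi$ is a forcing relation for $\psi$ below $p$. Let $E(\vec\tau)=\{v:(v,\vec\tau)\in D_\psi\}$ and $D=\{(u,\vec\tau):u\in\neg_pE(\vec\tau)\}$. Let $q$ be given by Lemma~\ref{lem:fusion} for $E_{i,l}=E(\vec\tau_l)$. Let $G\le q$ be set-generic and $\vec\tau=\vec\tau_l$. Since $G\le p$, $\psi(\vec\tau^G)$ fails if and only if $\hat G$ misses $E(\vec\tau)$. If $\hat G$ misses $E(\vec\tau)$, it meets $\neg_pE(\vec\tau)$ by Lemma~\ref{lem:fusion} with $i=\max(i_0,l)$; if it meets $\neg_pE(\vec\tau)$, it misses $E(\vec\tau)$ by \eqref{eq:notboth}.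
\end{proof}

A forcing relation alone does not bound the information needed to verify a true statement. The condition $u\in\hat G$ may be long and may say more than $q$ about late coordinates, and the witness to an existential statement is a name whose value may depend on late coordinates. For Collection we need a set of names that contains enough witnesses, and for minimality we need a witness of the form $\check\xi$ found from $G{\restriction}i$ alone. Both are instances of one requirement, in which the admissible tuples of names are prescribed in advance.

\begin{definition}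
A \emph{task} is a pair $(\varphi,W)$ of an $\mathcal L_G$-formula $\varphi$ in $k$ variables and a uniformly $N$-definable family $W=\langle W_{i,l}:i,l\in\mathrm{Ord}\rangle$ of classes of $k$-tuples of names. A triple $(q,i_0,D)$ \emph{reads} $(\varphi,W)$ if $D$ is a forcing relation for $\varphi$ below $q$ and for every set-generic $G\le q$, every $l$ and every $i\ge\max(i_0,l)$:
\begin{enumerate}
\item[(R)] if $(M_G,G)\models\varphi(\vec\tau^G)$ for some $\vec\tau\in W_{i,l}$, then there are $\vec\tau\in W_{i,l}$, $r\in\hat G\cap P_i$ and $\gamma\ge i$ with $(r^\frown q{\restriction}[i,\gamma),\vec\tau)\in D$.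
\end{enumerate}
A set-generic $G$ is \emph{strong} if every task is read by some $(q,i_0,D)$ with $G\le q$.
\end{definition}

The converse of (R) holds by (G1): whenever $r\in\hat G\cap P_i$ and $(r^\frown q{\restriction}[i,\gamma),\vec\tau)\in D$, the statement $\varphi(\vec\tau^G)$ is true in $(M_G,G)$.

\begin{lemma}[Reading]\label{lem:read}
For every task $(\varphi,W)$, $p\in\mathbb P$ and $i_0$ there are $q\le p$ with $q{\restriction}i_0=p{\restriction}i_0$ and $D$ such that $(q,i_0,D)$ reads $(\varphi,W)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rel} we may assume that $D$ is a forcing relation for $\varphi$ below $p$. Let $q$ be given by Lemma~\ref{lem:fusion} for the open classes $E_{i,l}=\{u:\exists\vec\tau\in W_{i,l}\ (u,\vec\tau)\in D\}$. If the hypothesis of (R) holds, then $\hat G$ meets $E_{i,l}$, so alternative (a) holds, and this is the conclusion of (R).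
\end{proof}

\begin{lemma}\label{lem:strong}
There is a strong $G$.
\end{lemma}

\begin{proof}
Since $N$ is countable, there are countably many tasks and countably many pairs $(\alpha,D)$ with $D\in N$ dense in $P_\alpha$. Build $p^0\ge p^1\ge\cdots$ in $\mathbb P$ so that every task is read by some $(p^n,0,D)$, using Lemma~\ref{lem:read}, and for every pair $(\alpha,D)$ some $p^n{\restriction}\alpha$ is in $D$; for the latter, extend $p^{n-1}{\restriction}\alpha$ into $D$ and keep $p^{n-1}$ on $[\alpha,\mathrm{Ord})$. Let $s_i=\bigcup_np^n(i)$. It is total on $\kappa_i$, since the $r\in P_{i+1}$ with $\eta\in\mathrm{dom}\,r(i)$ are dense for each $\eta<\kappa_i$. Then $G\le p^n$ for all $n$, and $\hat G\cap P_\alpha$ contains every $p^n{\restriction}\alpha$, so $G$ is set-generic and strong.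
\end{proof}

\section{$\mathrm{Def}(M;G)$ is a realization}\label{sec:zfc}

\begin{proposition}\label{prop:zfc}
Let $G$ be strong and $M=M_G$. Then $(M,G)\models\mathrm{ZFC}(\dot G)$, $L^M=N$, and $\mathrm{Def}(M;G)$ is a $\mathrm{GBC}$-realization for $M$.
\end{proposition}

\begin{proof}
\emph{Extensionality, Foundation, Pairing, Union, Infinity, Choice.} Finitely many elements of $M$ lie in one $N[G{\restriction}\alpha]\models\mathrm{ZFC}$, which contains the required witness (a minimal element, pair, union, inductive set or choice function). Being such a witness is $\Delta_0$, as is Extensionality for two given sets, and $N[G{\restriction}\alpha]$ is transitive in $M$.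

\emph{Power Set.} We first show that for every $i$, every $y\in M$ with $y\subseteq\theta_i$ lies in $N[G{\restriction}i]$. Let $y=\dot y^G$ with $\dot y$ an $\alpha$-name, $\alpha>i$. For $\eta<\theta_i$ let $E_\eta$ be the class of $u$ with $\mathrm{dom}\,u\ge\alpha$ such that $u{\restriction}\alpha$ decides $\check\eta\in\dot y$ in $P_{\le\alpha}$. These classes are open and dense below the class condition with constant value $\emptyset$, for which every $u\in P_\infty$ is a $p$-condition. Call $u\in P_\alpha$ \emph{reducing} if for each $\eta<\theta_i$ the set of $r\in P_i$ such that $r^\frown u{\restriction}[i,\alpha)$ decides $\check\eta\in\dot y$ is dense below $u{\restriction}i$. For $t\in P_\alpha$ and $t'$ as in Lemma~\ref{lem:step}, $t'{\restriction}\alpha\le t$ is reducing. So there is a reducing $u\in\hat G$. Let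
\[
\dot z=\{(\check\eta,r):\eta<\theta_i,\ r\in P_i,\ r^\frown u{\restriction}[i,\alpha)\Vdash\check\eta\in\dot y\},
\]
an $i$-name. For $r\in\hat G\cap P_i$ the condition $r^\frown u{\restriction}[i,\alpha)$ is in $\hat G$, so what it forces is true; hence $\dot z^G\subseteq y$. If $\eta\in y$, some $r\in\hat G\cap P_i$ makes $r^\frown u{\restriction}[i,\alpha)$ decide $\check\eta\in\dot y$, necessarily positively, so $\eta\in\dot z^G$. Thus $y=\dot z^G\in N[G{\restriction}i]$.

Now let $x\in N[G{\restriction}i']$, let $\lambda$ be the cardinality of $x\cup\{\emptyset\}$ there, and let $i\ge\max(i',\lambda)$. Since $\theta_i\ge|i|$, some $h\in N[G{\restriction}i]$ maps $\theta_i$ onto $x\cup\{\emptyset\}$. If $y\subseteq x$ is in $M$, then $h^{-1}[y]\subseteq\theta_i$ is in $M$, hence in $N[G{\restriction}i]$, and so is its image $y$. So the power set of $x$ computed in $N[G{\restriction}i]$ is the power set of $x$ in $M$.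

\emph{Separation and Collection.} Let $\psi(y,x,z)$ be an $\mathcal L_G$-formula, $a=\dot a^G$ and $b=\dot b^G$; finitely many parameters are coded into one. Let $W_{i,l}=\{(\sigma',\vec\tau^{\,2}_l):\sigma'\in\mathrm{Names}\}$, and let $(q,i_0,D)$ read $(\psi,W)$ with $G\le q$. In $N$, for $\sigma\in\mathrm{dom}\,\dot a$ let $l(\sigma)$ be least with $\vec\tau^{\,2}_{l(\sigma)}=(\sigma,\dot b)$, and let $i(\sigma)=\max(i_0,l(\sigma))$. Let $A$ be the set of pairs $(\sigma,r)$ with $\sigma\in\mathrm{dom}\,\dot a$ and $r\in P_{i(\sigma)}$ such that
\begin{equation}\label{eq:A}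
(r^\frown q{\restriction}[i(\sigma),\gamma),(\sigma',\sigma,\dot b))\in D\quad\text{for some $\gamma\ge i(\sigma)$ and some name }\sigma'.
\end{equation}
The point of (R) is that $r$ ranges over a set, so $A\in N$ by Replacement and Separation in $N$. By (R) and its converse, for $\sigma\in\mathrm{dom}\,\dot a$,
\[
(M,G)\models\exists y\,\psi(y,\sigma^G,b)\iff\exists r\in\hat G\ (\sigma,r)\in A.
\]
Now $A$ is itself an $\alpha$-name for large $\alpha$. By (F2) every member of $a$ is $\sigma^G$ with $\sigma\in\mathrm{dom}\,\dot a$, and the members of $A^G$ are the $\sigma^G$ with $(\sigma,r)\in A$ for some $r\in\hat G$. Hence $\{x\in a:\exists y\,\psi(y,x,b)\}=a\cap A^G\in M$. Taking $\psi$ in which $y$ does not occur gives Separation. For Collection, let $Y\in N$ be the set of the $<_N$-least names $\sigma'$ witnessing \eqref{eq:A}, one for each $(\sigma,r)\in A$. If $x=\sigma^G\in a$ and $\exists y\,\psi(y,x,b)$, take $r\in\hat G$ with $(\sigma,r)\in A$; its $\sigma'\in Y$ satisfies $\psi(\sigma'^G,x,b)$. So $(Y\times\{\emptyset\})^G=\{\sigma'^G:\sigma'\in Y\}\in M$ contains a witness for every such $x$.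

\emph{$L^M=N$.} The relation $x=L_\zeta$ is $\Sigma_1$ over $\mathrm{ZF}$, and $N$ is transitive in $M\models\mathrm{ZFC}$, so $L_\zeta^N=L_\zeta^M$ for all $\zeta$. The two models have the same ordinals, so $L^M=L^N=N$. Consequently every class definable over $N$, such as $<_N$, $P_\infty$, $\mathrm{Names}$ or a member of $\mathbb P$, is definable over $M$. This is the second use of $V=L$.

\emph{A global well-order.} The relation $u\in\hat G$ is definable in $(M,G)$. For a name $\tau$ let $S_\tau\in N$ be the set of names in the transitive closure of $\{\tau\}$. We claim that $x=\tau^G$ if and only if there is a function $F\in M$ on $S_\tau$ with $F(\tau)=x$ and $F(\sigma)=\{F(\sigma'):\exists r\in\hat G\ (\sigma',r)\in\sigma\}$ for all $\sigma\in S_\tau$. The function $\sigma\mapsto\sigma^G$ on $S_\tau$ is in $M$, being named by the set of all $(\mathrm{op}(\check\sigma,\sigma),\emptyset)$, $\sigma\in S_\tau$, where $\mathrm{op}$ gives the canonical name of an ordered pair; it satisfies the equations by (F2). Two solutions in $M$ agree, since otherwise $M$ has a $\sigma$ of least rank at which they differ, contrary to the equations.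 So $\tau\mapsto\tau^G$ is definable in $(M,G)$, and it maps $\mathrm{Names}$ onto $M$. Comparing elements of $M$ by their $<_N$-least names defines a global well-order, without parameters: in a nonempty set, $\mathrm{ZFC}(\dot G)$ gives the set of least names of its members, and $<_N$ is the well-order $<_L$ of $M$. Lemma~\ref{lem:real}(2) finishes the proof.
\end{proof}

\section{Translations, and no definable global well-order}\label{sec:hod}

Let $+$ denote bitwise addition modulo $2$. A \emph{translation} is a sequence $f=\langle f(i):i\in\mathrm{Ord}\rangle$ with $f(i):\kappa_i\to2$ and $f{\restriction}\alpha\in N$ for every $\alpha$; $f$ itself need not be definable over $N$. Put $G+f=\langle s_i+f(i):i\in\mathrm{Ord}\rangle$, and for $u\in P_\infty$ let $(\pi_fu)(j)=u(j)+f(j){\restriction}\mathrm{dom}\,u(j)$ for $j<\mathrm{dom}\,u$.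

\begin{lemma}\label{lem:trans}
Let $G$ be set-generic, $f$ a translation and $G'=G+f$. Then $G'$ is set-generic, and $\tau^G\mapsto(\pi_f\tau)^{G'}$ is an isomorphism $\iota:M_G\to M_{G'}$ that fixes $N$ pointwise and sends $s_i+f(i)\in M_G$ to $\dot s_i^{G'}$. If $f(j)$ is constantly $0$ for all $j<i$, then $\iota(\tau^G)=\tau^{G'}$ for every $i$-name $\tau$.
\end{lemma}

\begin{proof}
The map $\pi_f$ is its own inverse and preserves domains and the order. Its restrictions to $P_\alpha$ and $P_{\le\alpha}$ are automorphisms, and they lie in $N$ because $f{\restriction}\alpha\in N$. The actions on names cohere for different $\alpha$. We have $u\in\hat G$ if and only if $\pi_fu\in\widehat{G'}$. If $D\in N$ is dense in $P_\alpha$, so is $\pi_f[D]$, and $u\in\hat G\cap\pi_f[D]$ gives $\pi_fu\in\widehat{G'}\cap D$; so $G'$ is set-generic. By (F5), $r\in\hat G$ forces $\sigma=\tau$ or $\sigma\in\tau$ exactly when $\pi_fr\in\widehat{G'}$ forces the same of $\pi_f\sigma,\pi_f\tau$. So $\iota$ is a well-defined isomorphism, and it fixes $N$ because $\pi_f\check x=\check x$. The set $s_i+f(i)\in M_G$ has all its members in $N$, so its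 image has the same members; these are the members of $\dot s_i^{G'}$. Under the last hypothesis $\pi_f$ fixes $P_{\le i}$ pointwise, so it fixes $i$-names by induction in $N$.
\end{proof}

\begin{proposition}\label{prop:hod}
Let $G$ be strong and $M=M_G$. Then $M\models\forall x\,V\neq\mathrm{HOD}(\{x\})$.
\end{proposition}

\begin{proof}
Otherwise, by (K2) and Lemma~\ref{lem:real}(2),(3), $\mathrm{Def}(M)$ contains an enumeration $e$: there are an $\in$-formula $\delta$ and $a\in M$ with $e(\zeta)=x\iff M\models\delta(x,\zeta,a)$. Let $a=\dot a^G$ with $\dot a$ an $i$-name, and let $e(\zeta)=s_i$. The parameter $a$ cannot see coordinate $i$, and we change one bit there that the relevant conditions leave open. Since $G$ is strong, there are $q$ with $G\le q$ and a forcing relation $D$ for $\delta$ below $q$. Take $w\in\hat G$ with $(w,(\dot s_i,\check\zeta,\dot a))\in D$. Choose $\eta<\kappa_i$ outside $\mathrm{dom}\,q(i)$ and, if $i<\mathrm{dom}\,w$, outside $\mathrm{dom}\,w(i)$; both domains are ordinals below $\kappa_i$. Let $f$ be the translation whose only nonzero bit is $f(i)(\eta)=1$, and let $G'=G+f$. By the choice of $\eta$,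 $G'\le q$ and $w\in\widehat{G'}$, and $G'$ is set-generic, so $M_{G'}\models\delta(\dot s_i^{G'},\zeta,\dot a^{G'})$. The isomorphism $\iota$ of Lemma~\ref{lem:trans} sends $s_i+f(i),\zeta,a$ to $\dot s_i^{G'},\zeta,\dot a^{G'}$. Hence $M\models\delta(s_i+f(i),\zeta,a)$, that is, $e(\zeta)=s_i+f(i)\neq s_i$, a contradiction.
\end{proof}

\begin{remark}\label{rem:even}
The same argument shows what becomes of the guess in the introduction. Let $G_{\mathrm{ev}}=\{(i,s_i):i\text{ even}\}$. Then $\mathrm{Def}(M;G_{\mathrm{ev}})\subseteq\mathrm{Def}(M;G)$ satisfies Comprehension and Class Replacement, but it contains no global well-order. Otherwise it contains an enumeration defined by some $\delta(x,\zeta,a)$ in the language $\{\in,\dot G_{\mathrm{ev}}\}$. Take $i$ odd, let $D$ be a forcing relation for the translation of $\delta$ into $\mathcal L_G$, and argue as above; $\iota$ is an isomorphism $(M,G_{\mathrm{ev}})\cong(M_{G'},G'_{\mathrm{ev}})$ because $f(k)=0$ for even $k$. So one can discard half of $G$ and obtain a proper subcollection, but Global Choice is lost. Minimality depends on Global Choice.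
\end{remark}

\section{Recovering $G$ from an enumeration}\label{sec:recover}

For an $\mathcal L_G$-formula $\varphi(\xi,x,z)$ and $b\in M$ let $e^\varphi_b=\{(\xi,x):(M,G)\models\varphi(\xi,x,b)\}$. We state the recovery with the uniformity in $b$ that Theorem~\ref{thm:B} needs.

\begin{proposition}\label{prop:recover}
Let $G$ be strong and $M=M_G$. For every $\mathcal L_G$-formula $\varphi(\xi,x,z)$ there is a formula $\rho_\varphi(i,y,c)$ of the language $\{\in,\dot e\}$ such that for every $b\in M$ for which $e=e^\varphi_b$ is an enumeration of $M$ there is $c\in M$ with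
\[
(M,G)\models\dot G(i,y)\iff(M,e)\models\rho_\varphi(i,y,c)\qquad(i,y\in M).
\]
\end{proposition}

\begin{proof}
Let $\psi(\xi,i,z)$ be $\exists x\,(\dot G(i,x)\wedge\varphi(\xi,x,z))$, so that $\psi(\xi,i,b)$ says $e^\varphi_b(\xi)=s_i$. Let $W_{i,l}=\{(\check\xi,\check\imath,\tau_l):\xi\in\mathrm{Ord}\}$, and fix $(q,i_0,D)$ reading $(\psi,W)$ with $G\le q$. Fix formulas and a parameter $d\in N$ defining $q$ and $D$ over $N$. None of this depends on $b$: the index $l$ lets one fusion treat all parameters, each from some point on. For a name $\tau$, an ordinal $j$ and a function $h\in M$ on $j$ let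
\[
C^\tau_j[h]=\bigl\{\xi:\exists r\in P_j\ \exists\gamma\ge j\ \bigl[\forall k<j\ r(k)\subseteq h(k)\ \text{ and }\ (r^\frown q{\restriction}[j,\gamma),(\check\xi,\check\jmath,\tau))\in D\bigr]\bigr\}.
\]
Since $N=L^M$, the relation $\xi\in C^\tau_j[h]$ is expressed in $M$ by one $\in$-formula in $\xi,\tau,j,h,d$, with no reference to $G$. For $c=(d,\tau,g)$ with $g$ a function on an ordinal, let $\rho_\varphi(i,y,c)$ say:
\begin{quote}
$i$ is an ordinal and there is a function $F$ on $i+1$ with $F(i)=y$ such that for all $j\le i$: if $j<\mathrm{dom}\,g$, then $F(j)=g(j)$; if $j\ge\mathrm{dom}\,g$, then $F(j)=\dot e(\xi)$ for some $\xi\in C^\tau_j[F{\restriction}j]$.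
\end{quote}
Let $e=e^\varphi_b$ be an enumeration, $b=\tau_l^G$, $\tau=\tau_l$, $i_1=\max(i_0,l)$, $g=G{\restriction}i_1\in M$ and $c=(d,\tau,g)$. Let $j\ge i_1$. For $h=G{\restriction}j$ the clause on $r$ says $r\in\hat G$. Since $e$ is onto, $\psi(\xi,j,b)$ holds for some ordinal $\xi$, so $C^\tau_j[G{\restriction}j]\neq\emptyset$ by (R). By the converse of (R), every $\xi\in C^\tau_j[G{\restriction}j]$ satisfies $\psi(\xi,j,b)$. Thus
\begin{equation}\label{eq:rec}
C^\tau_j[G{\restriction}j]\neq\emptyset,\quad\text{and}\quad e(\xi)=s_j\ \text{ for all }\xi\in C^\tau_j[G{\restriction}j]\qquad(j\ge i_1).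
\end{equation}
By \eqref{eq:rec}, $F=G{\restriction}(i+1)\in M$ witnesses $\rho_\varphi(i,s_i,c)$. Conversely, let $F\in M$ witness $\rho_\varphi(i,y,c)$ and suppose $F\neq G{\restriction}(i+1)$. Both functions are elements of $M$, so even if $M$ is ill-founded there is a least $j\le i$ with $F(j)\neq s_j$, and $F{\restriction}j=G{\restriction}j$. If $j<i_1$, then $F(j)=g(j)=s_j$. If $j\ge i_1$, then $F(j)=e(\xi)$ with $\xi\in C^\tau_j[G{\restriction}j]$, and $F(j)=s_j$ by \eqref{eq:rec}. Both contradict the choice of $j$, so $y=F(i)=s_i$.
\end{proof}

\begin{corollary}\label{cor:strong}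
If $G$ is strong, then $M=M_G$ satisfies $\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$, and $\mathrm{Def}(M;G)$ is a minimal realization for $M$.
\end{corollary}

\begin{proof}
By Propositions~\ref{prop:zfc} and~\ref{prop:hod} only minimality remains. An enumeration $e\in\mathrm{Def}(M;G)$ is $e^\varphi_b$ for some $\varphi$ and $b$. By Proposition~\ref{prop:recover}, $G\in\mathrm{Def}(M;e)$, so $\mathrm{Def}(M;G)=\mathrm{Def}(M;e)$. Apply Lemma~\ref{lem:real}(4).
\end{proof}

Theorem~\ref{thm:A} follows from Lemma~\ref{lem:strong} and Corollary~\ref{cor:strong}, since $M_G\supseteq N$ is countable with the ordinals of $N$. So both questions have the answer yes.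

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume that $\mathrm{ZFC}$ is consistent, let $G$ be strong, $M=M_G$, and let $T$ be the complete $\mathcal L_G$-theory of $(M,G)$. It contains $\mathrm{ZFC}(\dot G)$, the sentence $\forall x\,V\neq\mathrm{HOD}(\{x\})$, and the sentence saying that the formula from the end of the proof of Proposition~\ref{prop:zfc} defines a global well-order. For each $\varphi(\xi,x,z)$ let $\rho'_\varphi(i,y,c,z)$ be obtained from $\rho_\varphi$ by replacing $\dot e(\xi)=x$ with $\varphi(\xi,x,z)$. Because $\rho_\varphi$ does not depend on $b$, Proposition~\ref{prop:recover} puts into $T$ the single sentence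
\[
\forall b\,\bigl[\varphi(\cdot,\cdot,b)\text{ defines a bijection }\mathrm{Ord}\to V\ \rightarrow\ \exists c\,\forall i\,\forall y\,\bigl(\dot G(i,y)\leftrightarrow\rho'_\varphi(i,y,c,b)\bigr)\bigr].
\]
Let $(M^*,G^*)\models T$. By Lemma~\ref{lem:real}(2), $\mathrm{Def}(M^*;G^*)$ is a realization. An enumeration $e\in\mathrm{Def}(M^*;G^*)$ is defined by some $\varphi(\cdot,\cdot,b)$, and the sentence for $\varphi$ gives $G^*\in\mathrm{Def}(M^*;e)$. So $\mathrm{Def}(M^*;G^*)=\mathrm{Def}(M^*;e)$, and Lemma~\ref{lem:real}(4) gives minimality. The theory $T$ is countable and has an infinite model, so by the L\"owenheim--Skolem theorem it has models of every infinite cardinality.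
\end{proof}

\section{Arbitrary set-generic sequences}\label{sec:C}

A set-generic $G$ need not be strong. But $M_G$ does not change, up to isomorphism, under translation, and we show that $G$ can be translated to a strong sequence in $2^{\aleph_0}$ ways. A translation must be locally in $N$ and must overwrite an initial segment of every $s_i$. Full support makes these two demands compatible.

\begin{lemma}\label{lem:pieces}
Let $G$ be set-generic and let $d\in N$ be a function on $\alpha$ with $d(i)<\kappa_i$. Then $\langle s_i{\restriction}d(i):i<\alpha\rangle\in N$.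
\end{lemma}

\begin{proof}
The set of $r\in P_\alpha$ with $\mathrm{dom}\,r(i)\ge d(i)$ for all $i<\alpha$ is in $N$ and dense: extend every coordinate by zeros. For such an $r\in\hat G$ we have $s_i{\restriction}d(i)=r(i){\restriction}d(i)$ for all $i<\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G=\langle s_i:i\in\mathrm{Ord}\rangle$ be set-generic and $M=M_G$. Since $N$ is countable, fix $0=\alpha_0<\alpha_1<\cdots$ cofinal in $\mathrm{Ord}$ and list the tasks in order type $\omega$. In Lemma~\ref{lem:strong} each coordinate was extended infinitely often. Here each coordinate must stabilize at a condition, and this is the purpose of the parameter $i_0$. Let $p^0$ have constant value $\emptyset$. Given $p^n$, Lemma~\ref{lem:read} gives $p^{n+1}\le p^n$ with $p^{n+1}{\restriction}\alpha_n=p^n{\restriction}\alpha_n$ and $D_n$ such that $(p^{n+1},\alpha_n,D_n)$ reads the $n$-th task. For $i\in[\alpha_n,\alpha_{n+1})$ let $p^*(i)=p^{n+1}(i)$ and $d(i)=\mathrm{dom}\,p^*(i)<\kappa_i$. Then $p^m(i)\subseteq p^*(i)$ for all $m$: for $m\le n+1$ because the sequence decreases, and for $m\ge n+1$ because $i<\alpha_m$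 gives $p^{m+1}(i)=p^m(i)$.

For $\varepsilon\in2^\omega$ and $i\in[\alpha_n,\alpha_{n+1})$ define $f_\varepsilon(i):\kappa_i\to2$ by
\[
f_\varepsilon(i)(\eta)=\begin{cases}p^*(i)(\eta)+s_i(\eta)&\text{if }\eta<d(i),\\ \varepsilon(n)&\text{if }\eta\ge d(i).\end{cases}
\]
On $[\alpha_n,\alpha_{n+1})$ the functions $p^*$ and $d$ are given by $p^{n+1}{\restriction}\alpha_{n+1}\in N$, so $f_\varepsilon{\restriction}[\alpha_n,\alpha_{n+1})\in N$ by Lemma~\ref{lem:pieces}. Each $f_\varepsilon{\restriction}\alpha$ is a restriction of a union of finitely many such pieces, so $f_\varepsilon$ is a translation. Let $G^\varepsilon=G+f_\varepsilon$. It is set-generic by Lemma~\ref{lem:trans}. Since $p^*(i)\subseteq s_i+f_\varepsilon(i)$, we have $G^\varepsilon\le p^m$ for all $m$, so $G^\varepsilon$ is strong. Let $H_\varepsilon=\{(i,s_i+f_\varepsilon(i)):i\in\mathrm{Ord}\}\subseteq M$. By Lemma~\ref{lem:trans}, $\iota$ is an isomorphism from $(M,H_\varepsilon)$ onto $(M_{G^\varepsilon},G^\varepsilon)$. By Corollary~\ref{cor:strong}, $M\models\mathrm{ZFC}+\forall x\,V\neq\mathrm{HOD}(\{x\})$ and $\mathrm{Def}(M;H_\varepsilon)$ is a minimal realization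 for $M$.

\emph{At least $2^{\aleph_0}$.} If $\varepsilon(n)\neq\varepsilon'(n)$, then $f_\varepsilon(\alpha_n)$ and $f_{\varepsilon'}(\alpha_n)$ differ at the bit $d(\alpha_n)$, which does not depend on $\varepsilon$. So $H_\varepsilon\neq H_{\varepsilon'}$. Each $\mathrm{Def}(M;H_\varepsilon)$ is countable and contains $H_\varepsilon$, so the map $\varepsilon\mapsto\mathrm{Def}(M;H_\varepsilon)$ is countable-to-one. If its range has size $\mu$, then $2^{\aleph_0}\le\mu\cdot\aleph_0$, and so $\mu=2^{\aleph_0}$.

\emph{At most $2^{\aleph_0}$.} By Lemma~\ref{lem:real}(3),(4) every minimal realization is $\mathrm{Def}(M;e)$ for some $e\subseteq M$, and the countable set $M$ has $2^{\aleph_0}$ subsets.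

Distinct minimal realizations are incomparable by definition. A minimum realization would be contained in two distinct minimal ones and hence equal to both, which is impossible.
\end{proof}

\begin{remark}\label{rem:setgen}
Theorem~\ref{thm:C} does not say that $\mathrm{Def}(M_G;G)$ is a realization for every set-generic $G$, and this can fail. Let $G$ be set-generic and $A=\{\alpha_n:n\in\omega\}$ as above. Let $f(i)(0)=s_i(0)+1$ for $i\in A$, $f(i)(0)=s_i(0)$ for $i\notin A$, and let all other bits be $0$. This is a translation, by Lemma~\ref{lem:pieces} with $d(i)=1$ and because each $A\cap\alpha$ is finite. So $G'=G+f=\langle s'_i:i\in\mathrm{Ord}\rangle$ is set-generic, and $A=\{i:s'_i(0)=1\}$ is definable in $(M_{G'},G')$. The class function sending $n$ to the least $\alpha$ with $|A\cap\alpha|=n$ has as domain the standard natural numbers. If $\mathrm{Def}(M_{G'};G')$ were a realization, this domain would be a set containing $0$ and closed under successor, and its image would be a set of ordinals cofinal in $\mathrm{Ord}$, which is absurd. The class conditions are what prevents $G$ from coding such a sequence.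
\end{remark}

\begin{thebibliography}{1}
\bibitem{Williams} Kameryn J Williams, \emph{Minimum models of second-order set theories}, arXiv:1709.03955 (2017).
\end{thebibliography}
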